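# Korn-type norms with a matrix coefficient, and the exponent 3

## 1. Korn's inequality by hand, with coefficient $I$ and with coefficient $\nabla\Phi$

Let $u\in C_c^\infty(\Omega;\mathbb R^3)$, where $\Omega\subset\mathbb R^3$ is bounded and open. Write $\nabla u$ for the Jacobian (row $i$ is $\nabla u_i$), $\operatorname{sym}A=\frac12(A+A^\top)$, $|\cdot|$ for the Euclidean or Frobenius norm, and $\|\cdot\|$ for the $L^2$-norm. Expanding the square,
$$|\operatorname{sym}\nabla u|^2=\tfrac12|\nabla u|^2+\tfrac12\sum_{i,j}\partial_iu_j\,\partial_ju_i .$$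
Two integrations by parts give $\int\partial_iu_j\,\partial_ju_i=\int\partial_ju_j\,\partial_iu_i$, so the last sum integrates to $\int(\operatorname{div}u)^2\ge0$. Hence
$$\|\nabla u\|^2\le 2\,\|\operatorname{sym}\nabla u\|^2\qquad(u\in C_c^\infty(\Omega;\mathbb R^3)). \tag{1}$$
Only six combinations of the nine derivatives appear on the right, yet they control all nine.

Now put a coefficient into the symmetric part. Let $\Phi$ be a smooth diffeomorphism of a neighborhood of $\overline\Omega$ onto its image with $\det\nabla\Phi>0$, and let $P=\nabla\Phi$. For $u\in C_c^\infty(\Omega;\mathbb R^3)$ set $v=u\circ\Phi^{-1}$. The chain rule gives $\nabla u=(\nabla v\circ\Phi)\,P$, that is, $\nabla u\,P^{-1}=(\nabla v)\circ\Phi$. Changing variables and using (1) for $v$,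
$$\|\operatorname{sym}(\nabla u\,P^{-1})\|^2\ge c\int_{\Phi(\Omega)}|\operatorname{sym}\nabla v|^2\ge\tfrac c2\int_{\Phi(\Omega)}|\nabla v|^2\ge c'\,\|\nabla u\|^2 .$$
So when $P$ is such a gradient, the coefficient is only a change of coordinates, and Korn's inequality survives. For instance $\Phi(x)=(x_1+x_2^2,\,x_2,\,x_3)$ gives the rows $(1,2x_2,0)$, $(0,1,0)$, $(0,0,1)$. Replace the first row by $(1,2x_1,0)$. The determinant is still $1$, but $\operatorname{curl}(1,2x_1,0)=2e_3\ne0$. The matrix is no longer a gradient, and the change of coordinates is gone.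

This suggests measuring how far $P$ is from a gradient by its row-wise curl, and asking how much curl Korn's inequality can bear.

## 2. The norm $\|\cdot\|_P$ and a conjecture on $\operatorname{Curl}P$

Throughout, $\Omega\subset\mathbb R^3$ is a bounded Lipschitz domain (in particular open and connected), and $\emptyset\ne\Gamma\subset\partial\Omega$ is relatively open. Let $\mathring C^\infty(\mathbb R^3;\mathbb R^3)$ be the smooth, compactly supported vector fields on $\mathbb R^3$, and set
$$C^\infty(\overline\Omega;\mathbb R^3)=\{u|_\Omega: u\in\mathring C^\infty(\mathbb R^3;\mathbb R^3)\},\qquad \mathring C^\infty(\Omega,\Gamma;\mathbb R^3)=\{u\in C^\infty(\overline\Omega;\mathbb R^3):\operatorname{dist}(\operatorname{supp}u,\Gamma)>0\}.$$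
These are the smooth fields that vanish near $\Gamma$; every field in $C_c^\infty(\Omega;\mathbb R^3)$ is one of them. For a matrix field $P$, $P_j$ is its $j$-th row and $\operatorname{Curl}P$ is the row-wise distributional curl, as in the example just given. For matrix fields, $L^p(\Omega)$ means $L^p(\Omega;\mathbb R^{3\times3})$.

**Definition.** For $P\in L^\infty(\Omega)$ with $\det P\ge c^+>0$ a.e. put
$$\|u\|_P=\|\operatorname{sym}(\nabla u\,P^{-1})\|_{L^2(\Omega)},\qquad u\in\mathring C^\infty(\Omega,\Gamma;\mathbb R^3).$$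
The norms $\|\cdot\|_P$ and $\|\cdot\|_{H^1(\Omega)}$ are *equivalent* if there are $c,C>0$ with $c\|u\|_{H^1}\le\|u\|_P\le C\|u\|_{H^1}$ for all such $u$.

Recall the cofactor matrix $\operatorname{Cof}P$. Its rows are $C_1=P_2\times P_3$, $C_2=P_3\times P_1$, $C_3=P_1\times P_2$, and
$$P^{-1}=\frac{(\operatorname{Cof}P)^\top}{\det P}. \tag{2}$$
Hence $P^{-1}\in L^\infty$, and the upper bound $\|u\|_P\le C\|u\|_{H^1}$ always holds. Only the lower bound is at issue. We use the same formula for $\|u\|_P$ when $u$ is merely in $H^1(\Omega;\mathbb R^3)$.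

Two results are known. (i) If $P\in C^0(\overline\Omega)$ with $\det P\ge c^+>0$, the norms are equivalent (Pompe). (ii) If $P\in L^\infty(\Omega)$ with $\det P\ge c^+>0$, $\operatorname{Curl}P\in L^p(\Omega)$ and $\operatorname{Curl}P^{-1}\in L^q(\Omega)$ for some $p,q>1$ with $1/p+1/q=1$, then $\|\cdot\|_P$ is a norm on $\mathring C^\infty(\Omega,\Gamma;\mathbb R^3)$. The question comes from Lankeit, Neff and Pauly, "Uniqueness of integrable solutions to first order systems with integrable tensor-coefficients and applications to elasticity", arXiv:1209.3388 (2012).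

**Conjecture.** The norms are equivalent if $P\in L^\infty(\Omega)$ with $\operatorname{Curl}P\in L^p(\Omega)$ and $\det P\ge c^+>0$ for some $p>1$ or even $p\ge1$.

## 3. Perturbing Korn's inequality, and why $|\nabla P|\sim1/|x|$ defeats absorption

Let us try to prove the lower bound when all of $\nabla P$ is integrable to some power. The algebra looks promising. Multiplying out,
$$P^\top\operatorname{sym}(\nabla u\,P^{-1})\,P=\operatorname{sym}(P^\top\nabla u), \tag{3}$$
so $\|u\|_P$ controls $\|\operatorname{sym}(P^\top\nabla u)\|$. For constant $P$ this is $\operatorname{sym}\nabla v$ with $v=P^\top u$. For variable $P$ the same $v$ satisfies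
$$\nabla v=P^\top\nabla u+E,\qquad E_{jk}=\sum_i(\partial_kP_{ij})\,u_i,\qquad |E|\le|\nabla P|\,|u|. \tag{4}$$
Korn's inequality for $v$ then gives $\|\nabla u\|\le C(\|u\|_P+\|E\|+\|u\|)$. It remains to absorb $\|E\|$ by an estimate
$$\|E\|\le\gamma\|u\|_{H^1}+C_\gamma\|u\|\qquad\text{with small }\gamma. \tag{5}$$

Here is the exact point where this stops. For $u\in H^1$ the Sobolev embedding offers $u\in L^6$. If $\nabla P\in L^p$, Hölder puts $E$ into $L^s$ with $1/s=1/p+1/6$, and $s\ge2$ only if $p\ge3$. The borderline profile is $|\nabla P|\sim1/r$, $r=|x|$, which lies in $L^p$ near $0$ for every $p<3$ but not for $p=3$. For it, Hardy's inequality $\|u/r\|\le2\|\nabla u\|$ still bounds $\|E\|$ by a multiple of $\|\nabla u\|$, but the multiple cannot be made small. Indeed, suppose $\|u/r\|\le\gamma\|\nabla u\|+C_\gamma\|u\|$ for all $u\in C_c^\infty(B_1)$. Insert $u_\lambda(x)=u(x/\lambda)$ with $0<\lambda\le1$. Since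
$$\|u_\lambda/r\|^2=\lambda\|u/r\|^2,\qquad\|\nabla u_\lambda\|^2=\lambda\|\nabla u\|^2,\qquad\|u_\lambda\|^2=\lambda^3\|u\|^2,$$
dividing by $\lambda^{1/2}$ and letting $\lambda\to0$ gives $\|u/r\|\le\gamma\|\nabla u\|$ for every $u$, which is false for small $\gamma$. The lower-order term is invisible at small scales.

The scaling also suggests how to break the inequality. A field with $\operatorname{sym}(\nabla u\,P^{-1})=0$ away from $0$ must be cut off before it becomes an admissible test field, and the cut-off is all it pays in $\|\cdot\|_P$. If $u$ is homogeneous of degree $-\frac12$, then $|\nabla u|^2\sim r^{-3}$, so every dyadic shell $\{2^{-k-1}\le r\le2^{-k}\}$ carries about the same Dirichlet energy, while a cut-off on one shell costs about $\int|u|^2r^{-2}$ there, which is also scale-independent. Keep many shells and pay for two: the energy tends to infinity and the cost stays bounded. So we look for $P$ homogeneous of degree $0$ (then $|\nabla P|\le C/r$) and $u$ homogeneous of degree $-\frac12$ with $\nabla u\,P^{-1}$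 skew.

## 4. A solution homogeneous of degree $-\frac12$, and the counterexample

When can a given $\nabla u$ be written as $AP$ with $A$ skew and $\det P>0$? Since $\det A=0$ in dimension three, $\nabla u$ must be singular. The easiest way is $u_3=0$. With
$$J=\begin{pmatrix}0&-1&0\\1&0&0\\0&0&0\end{pmatrix},\qquad \nabla u=\lambda JP\quad\text{means}\quad\nabla u_1=-\lambda P_2,\quad\nabla u_2=\lambda P_1,\quad\nabla u_3=0. \tag{6}$$
So $u_1,u_2$ prescribe two rows of $P$, and the third row is free. Taking $P_3=P_1\times P_2$ makes $\det P=|P_3|^2$, and we need only that the two rows stay uniformly independent.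

Try $u=(x_1,x_2,0)\,r^{-s}$ with $\omega=x/r$ and $\lambda=r^{-s}$. Then $\nabla u_i=r^{-s}(e_i-s\,\omega_i\omega)$ for $i=1,2$. The degree $1-s=-\frac12$ forces $s=\frac32$. This is the choice in the following theorem.

**Theorem 1.** Let $x_0\in\Omega$, $\omega=(x-x_0)/|x-x_0|$, and let $P$ have rows
$$P_1=e_2-\tfrac32\omega_2\,\omega,\qquad P_2=-e_1+\tfrac32\omega_1\,\omega,\qquad P_3=-\tfrac12e_3+\tfrac32\omega_3\,\omega .$$
Then $P\in L^\infty$, $\det P\ge\frac14$, $P,P^{-1}\in C^\infty(\overline\Omega\setminus\{x_0\})$, and $|\nabla P|+|\nabla P^{-1}|\le C/|x-x_0|$. Hence $\operatorname{Curl}P,\operatorname{Curl}P^{-1}\in L^p(\Omega)$ for all $1\le p<3$ (even weak-$L^3$). But the norms $\|\cdot\|_P$ and $\|\cdot\|_{H^1}$ are not equivalent on $\mathring C^\infty(\Omega,\Gamma;\mathbb R^3)$, for any $\Gamma$, nor even on $C_c^\infty(\Omega;\mathbb R^3)$.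

Recall that $g$ is in weak-$L^3$ if $|\{|g|>s\}|\le Cs^{-3}$ for all $s>0$. The model case is $g=1/|x|$, where $|\{g>s\}|=\frac{4\pi}3s^{-3}$.

So the conjecture is false, for $p>1$ and for $p\ge1$: one explicit $P$ makes equivalence fail for every $p\in[1,3)$. By known result (ii) with $p=q=2$, this $\|\cdot\|_P$ is a norm. Thus exactly the equivalence fails, and adding the hypothesis on $\operatorname{Curl}P^{-1}$ from (ii) does not rescue the conjecture.

Translate so that $x_0=0$, write $r=|x|$, and fix $R>0$ with $\overline{B_R(0)}\subset\Omega$.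

**Step 1 (to show that $P$ is bounded and uniformly invertible).** Since $|\omega|=1$, $|P_1|^2=1-3\omega_2^2+\frac94\omega_2^2=1-\frac34\omega_2^2$, and likewise $|P_2|^2=1-\frac34\omega_1^2$. Next, $e_2\times(-e_1)=e_3$, so
$$P_1\times P_2=e_3+\tfrac32\big(\omega_1\,e_2\times\omega+\omega_2\,\omega\times e_1\big).$$
Here $e_2\times\omega=(\omega_3,0,-\omega_1)$ and $\omega\times e_1=(0,\omega_3,-\omega_2)$. The bracket is therefore $(\omega_1\omega_3,\ \omega_2\omega_3,\ -\omega_1^2-\omega_2^2)=\omega_3\omega-e_3$, because $-\omega_1^2-\omega_2^2=\omega_3^2-1$. So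
$$P_1\times P_2=e_3+\tfrac32(\omega_3\omega-e_3)=P_3,\qquad \det P=P_3\cdot(P_1\times P_2)=|P_3|^2=\tfrac14+\tfrac34\omega_3^2\in[\tfrac14,1].$$
All rows of $P$ have length at most $1$, hence so do the rows of $\operatorname{Cof}P$, and (2) gives $|P^{-1}|\le4\sqrt3$.

**Step 2 (to pass from classical to distributional derivatives).** $P$ and $P^{-1}$ are smooth off $0$ and homogeneous of degree $0$, so their classical gradients are homogeneous of degree $-1$ and bounded by $C/r$, which is in $L^p(\Omega)$ for $p<3$ and in weak-$L^3$. These are the distributional gradients by the following fact, used again in Section 8.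

**Point removal.** If $F$ is bounded, is $C^1$ off $0$, and its classical gradient is in $L^1(\Omega)$, then the classical gradient is the distributional one. For $\varphi\in C_c^\infty(\Omega)$, integrating by parts on $\Omega\setminus B_\sigma$ gives $\int_{\Omega\setminus B_\sigma}F\,\partial_k\varphi=-\int_{\Omega\setminus B_\sigma}\varphi\,\partial_kF$ plus a boundary term of size at most $4\pi\sigma^2\sup|F|\sup|\varphi|$. Let $\sigma\to0$.

The entries of $\operatorname{Curl}P$ and $\operatorname{Curl}P^{-1}$ are combinations of these derivatives, so they lie in $L^p(\Omega)$ for $1\le p<3$ and in weak-$L^3$.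

**Step 3 (to exhibit the singular solution).** For $x\ne0$ let $u=(x_1,x_2,0)\,r^{-3/2}$. For $i=1,2$ we have $\nabla u_i=r^{-3/2}(e_i-\frac32\omega_i\omega)$, so $\nabla u_1=-r^{-3/2}P_2$, $\nabla u_2=r^{-3/2}P_1$, $\nabla u_3=0$. By (6),
$$\nabla u=r^{-3/2}JP,\qquad\nabla u\,P^{-1}=r^{-3/2}J\ \text{ is skew}.$$
Moreover
$$|\nabla u|^2=r^{-3}\big(|P_1|^2+|P_2|^2\big)=r^{-3}\big(2-\tfrac34(\omega_1^2+\omega_2^2)\big)\ge\tfrac54r^{-3},\qquad|u|^2\le r^{-1}.$$

**Step 4 (to cut off on two shells and compare).** Let $\eta\in C^\infty(\mathbb R)$ with $0\le\eta\le1$, $\eta=0$ on $(-\infty,1]$ and $\eta=1$ on $[2,\infty)$. For $0<\delta<R/8$ put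
$$\eta_\delta(x)=\eta(r/\delta)\,\big(1-\eta(2r/R)\big),\qquad u_\delta=\eta_\delta u .$$
The support of $u_\delta$ lies in $\{\delta\le r\le R\}$, so $u_\delta\in C_c^\infty(\Omega;\mathbb R^3)\subset\mathring C^\infty(\Omega,\Gamma;\mathbb R^3)$. Also $\eta_\delta=1$ for $2\delta\le r\le R/2$, and $\nabla\eta_\delta$ is supported in $\{\delta\le r\le2\delta\}\cup\{R/2\le r\le R\}$. On the first shell $|\nabla\eta_\delta|\le\sup|\eta'|/\delta\le2\sup|\eta'|/r$. On the second, $|\nabla\eta_\delta|\le2\sup|\eta'|/R\le2\sup|\eta'|/r$. So $|\nabla\eta_\delta|\le C_0/r$ with $C_0=2\sup|\eta'|$ independent of $\delta$.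

With $(a\otimes b)_{ij}=a_ib_j$ we have $\nabla u_\delta=\eta_\delta\nabla u+u\otimes\nabla\eta_\delta$, and $\operatorname{sym}(\eta_\delta\nabla u\,P^{-1})=0$. Since $|P^{-1}|^2\le48$,
$$\|u_\delta\|_P^2=\|\operatorname{sym}((u\otimes\nabla\eta_\delta)P^{-1})\|^2\le48\,C_0^2\int_{[\delta,2\delta]\cup[R/2,R]}r^{-1}\,r^{-2}\,4\pi r^2\,dr=384\pi\,C_0^2\log2 ,$$
$$\|\nabla u_\delta\|^2\ge\int_{2\delta}^{R/2}\tfrac54r^{-3}\,4\pi r^2\,dr=5\pi\log\frac R{4\delta}\longrightarrow\infty\qquad(\delta\to0).$$
No $c>0$ can satisfy $c\|u\|_{H^1}\le\|u\|_P$ on $C_c^\infty(\Omega;\mathbb R^3)$. Theorem 1 is proved. $\blacksquare$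

## 5. The exponent 3 in two classes of coefficients

Section 3 pointed at $p=3$ as the threshold of the perturbation argument, and Theorem 1 reaches every $p<3$. The next two theorems say that $3$ is sharp in two classes: full gradient in $L^p$, and rotation-valued coefficients.

**Theorem 2.** Let $P\in L^\infty(\Omega)$, $\det P\ge c^+>0$.
(a) If $\nabla P\in L^3(\Omega)$, the norms are equivalent.
(b) If $P\in SO(3)$ a.e. and $\operatorname{Curl}P\in L^p(\Omega)$ for some $p\ge3$, the norms are equivalent.

**Theorem 3.** For all $\Omega,\Gamma$ and $x_0\in\Omega$ there is $P:\overline\Omega\to SO(3)$, smooth on $\overline\Omega\setminus\{x_0\}$, with $P\in W^{1,p}(\Omega)$ (so $\operatorname{Curl}P\in L^p$) for all $p<3$, for which the norms are not equivalent.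

Since $\Omega$ is bounded, $L^p\subset L^3$ for $p\ge3$. So equivalence holds for all $P\in L^\infty\cap W^{1,p}$ with $\det P\ge c^+>0$ if and only if $p\ge3$ (Theorems 1 and 2(a)). It holds for all $SO(3)$-valued $P$ with $\operatorname{Curl}P\in L^p$ if and only if $p\ge3$ (Theorems 2(b) and 3). By Theorem 1, $L^3$ cannot be replaced by weak-$L^3$ in Theorem 2(a). Nothing here concerns general $P\in L^\infty$ with $\operatorname{Curl}P\in L^p$, $p\ge3$, when $\nabla P\notin L^3$ and $P$ is neither continuous nor $SO(3)$-valued.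

## 6. Coefficients with $\nabla P\in L^3$: absorption, compactness, unique continuation

For the proof of Theorem 2(a), $C$ denotes constants that may change from line to line; in Steps 1 and 2 they depend only on $\Omega$ and $P$. Repeated indices are summed, and $\varepsilon_{ijm}$ is the alternating symbol. We use Korn's second inequality on bounded Lipschitz domains (e.g. Nitsche, RAIRO Anal. Numér. 15 (1981)):
$$\|\nabla v\|\le C(\|\operatorname{sym}\nabla v\|+\|v\|)\qquad(v\in H^1(\Omega;\mathbb R^3)).$$
From (3) we have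
$$|\operatorname{sym}(P^\top\nabla u)|\le C\,|\operatorname{sym}(\nabla u\,P^{-1})| . \tag{7}$$

**Step 1 (to carry out the absorption of Section 3).** We show
$$\|u\|_{H^1}\le C_1(\|u\|_P+\|u\|)\qquad(u\in H^1(\Omega;\mathbb R^3)). \tag{8}$$
Let $v=P^\top u$. For $u$ smooth up to the boundary, (4) is the product rule. For general $u\in H^1$ approximate by such fields in $H^1$, hence also in $L^6$ since $H^1(\Omega)\subset L^6(\Omega)$. Then $P^\top\nabla u$ converges in $L^2$ because $P\in L^\infty$, and $E$ converges in $L^2$ because $\nabla P\in L^3$ and $\frac13+\frac16=\frac12$. So (4) holds and $v\in H^1$. Korn's second inequality, (4) and (7) give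
$$\|\nabla v\|\le C(\|\operatorname{sym}\nabla v\|+\|v\|)\le C(\|u\|_P+\|E\|+\|u\|).$$
As $\nabla u=P^{-\top}(\nabla v-E)$, also $\|\nabla u\|\le C(\|u\|_P+\|E\|+\|u\|)$. Given $\gamma>0$, choose $K$ so large that $\|\,|\nabla P|\,\mathbf 1_{\{|\nabla P|>K\}}\|_{L^3}\le\gamma$; such $K$ exists because $|\nabla P|^3$ is integrable. Splitting $E$ according to whether $|\nabla P|>K$,
$$\|E\|\le\gamma\|u\|_{L^6}+K\|u\|\le C\gamma\|u\|_{H^1}+K\|u\| .$$
This is (5). With $\gamma$ small, absorb the first term on the left to get (8). For $|\nabla P|\sim1/r$ the tail $|\nabla P|\,\mathbf 1_{\{|\nabla P|>K\}}$ is not even in $L^3$, and this is where the argument needs the strong space.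

**Step 2 (to reduce the lower bound to uniqueness in $H^1$).** Suppose the lower bound fails. Then there are $u_n\in\mathring C^\infty(\Omega,\Gamma;\mathbb R^3)$ with $\|u_n\|_{H^1}=1$ and $\|u_n\|_P\to0$. By Rellich's theorem a subsequence is Cauchy in $L^2$. Apply (8) to differences: $\|u_n-u_m\|_{H^1}\le C_1(\|u_n\|_P+\|u_m\|_P+\|u_n-u_m\|)$, so the subsequence is Cauchy in $H^1$. Its limit $u$ satisfies
$$\|u\|_{H^1}=1,\qquad\operatorname{sym}(\nabla u\,P^{-1})=0 .$$
We must show $u=0$, which is a contradiction. Known result (ii) is of no direct use, since it speaks of smooth fields and $u$ is only an $H^1$-limit.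

**Step 3 (to turn the condition on $\Gamma$ into vanishing on an open set).** Fix a point of $\Gamma$. Since $\partial\Omega$ is locally a Lipschitz graph and $\Gamma$ is relatively open, in suitable Cartesian coordinates centered at the point there are a Lipschitz function $h$ and small $\rho,\tau>0$ such that for
$$Q=\{|x'|<\rho,\ |x_3-h(x')|<\tau\}$$
we have $Q\cap\Omega=Q\cap\{x_3>h\}$ and $Q\cap\partial\Omega=Q\cap\{x_3=h\}\subset\Gamma$. The set $\Omega'=\Omega\cup Q$ is bounded, open and connected.

Extend $P$ entrywise to $Q\setminus\overline\Omega$ by $P(x',2h(x')-x_3)$. Then $P\in L^\infty(\Omega')$ and $\det P\ge c^+$ are clear. For $\nabla P\in L^3(\Omega')$, flatten $Q$ by the bi-Lipschitz map $(x',x_3)\mapsto(x',x_3-h(x'))$, which preserves $W^{1,3}$ and turns the extension into the even reflection $F(y)=f(y',|y_3|)$ of some $f\in W^{1,3}$ on the upper half cylinder $D^+$ of the flat cylinder $D$. Let $\varphi\in C_c^\infty(D)$. We have $\int_DF\,\partial_3\varphi=\int_{D^+}f\,\partial_3\psi$ with $\psi(y)=\varphi(y)-\varphi(y',-y_3)$,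 and $|\psi|\le Cy_3$. Test the weak derivative of $f$ with $\eta(y_3/s)\psi$, where $\eta$ is as in Section 4. The extra term contains $\frac1s\eta'(y_3/s)\psi$, which is bounded and supported in $\{s\le y_3\le2s\}$, so it vanishes as $s\to0$. This gives $\partial_3F=\operatorname{sgn}(y_3)(\partial_3f)(y',|y_3|)$. For $k=1,2$ use $\psi(y)=\varphi(y)+\varphi(y',-y_3)$; the cut-off commutes with $\partial_k$, and $\partial_kF=(\partial_kf)(y',|y_3|)$. So the extended $P$ is in $W^{1,3}(Q)$. It is in $W^{1,3}(\Omega)$ as well, and splitting test functions by a partition of unity subordinate to $\Omega,Q$ gives $\nabla P\in L^3(\Omega')$.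

Extend each $u_n$ by $0$. Because $u_n$ vanishes near $\Gamma\supset Q\cap\partial\Omega$, the extension is smooth in $\Omega'$, and its $H^1$-norm is unchanged. Hence $u$, extended by $0$, is in $H^1(\Omega')$. Put $A=\nabla u\,P^{-1}\in L^2(\Omega')$. Then $A$ is skew a.e., $A=0$ on $Q\setminus\overline\Omega$, and
$$\nabla u_i=A_{ij}P_j,\qquad A_{ij}=\varepsilon_{ijm}a_m\quad\text{with}\quad a\in L^2(\Omega';\mathbb R^3). \tag{9}$$

**Step 4 (to derive a first-order system for $a$).** We show that $a$ has weak gradient in $L^{6/5}(\Omega')$ and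
$$|\nabla a|\le G|a|\ \text{ a.e. in }\Omega',\qquad G=C|\nabla P|\in L^3(\Omega'). \tag{10}$$
The source of information is that each $\nabla u_i$ is curl-free. Let $f\in C_c^\infty(\Omega')$. The field $fP_k$ is in $W^{1,3}$ with compact support. For a smooth compactly supported field $H$, $\int\nabla u_i\cdot\operatorname{curl}H=-\int u_i\operatorname{div}\operatorname{curl}H=0$. Mollifying $fP_k$ gives curls converging in $L^3$, hence in $L^2$ on a bounded set, so $\int\nabla u_i\cdot\operatorname{curl}(fP_k)=0$.

Now $\operatorname{curl}(fP_k)=\nabla f\times P_k+f\operatorname{curl}P_k$, and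
$$P_j\cdot(\nabla f\times P_k)=\nabla f\cdot(P_k\times P_j)=\varepsilon_{kjl}\,C_l\cdot\nabla f ,$$
where $C_l$ are the rows of $\operatorname{Cof}P$. With (9),
$$\int A_{ij}\,\varepsilon_{kjl}\,C_l\cdot\nabla f=\int f\,g_{ik},\qquad g_{ik}=-A_{ij}\,P_j\cdot\operatorname{curl}P_k,\qquad|g|\le C|\nabla P|\,|a| .$$
Since $\varepsilon_{ijm}\varepsilon_{kjl}=\delta_{ml}\delta_{ik}-\delta_{mk}\delta_{il}$, this reads
$$\delta_{ik}\int a_l\,C_l\cdot\nabla f-\int a_k\,C_i\cdot\nabla f=\int f\,g_{ik} .$$
Taking $i=k$ and summing gives $(3-1)\int a_l\,C_l\cdot\nabla f=\int f\,g_{ll}$. Substituting back, for all $i,k$,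
$$\int a_k\,C_i\cdot\nabla f=\int f\,\tilde g_{ik},\qquad\tilde g_{ik}=\tfrac12\delta_{ik}\,g_{ll}-g_{ik}\in L^{6/5}(\Omega'), \tag{11}$$
where the integrability is $\frac13+\frac12=\frac56$.

We want to invert $\operatorname{Cof}P$ in (11), and for this we need test functions that are not smooth. If $f\in H^1(\Omega')$ has compact support, its mollifications converge in $H^1$ with supports in a fixed compact set, and also in $L^6$ by the embedding of $H^1_0$ of a ball containing $\Omega'$. Since $a_kC_i\in L^2$ and $\tilde g\in L^{6/5}$, (11) extends to all such $f$.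

Let $\varphi\in C_c^\infty(\Omega')$ and fix $l$. The functions $f_i=\varphi P_{il}/\det P$ are admissible: $P$ is bounded with gradient in $L^3$ and $\det P\ge c^+$, so $P/\det P\in L^\infty$ with gradient bounded by $C|\nabla P|\in L^3$. Insert $f_i$ into (11) and sum over $i$. By (2), $(C_i)_mP_{il}=\delta_{ml}\det P$, so
$$\int a_k\,\partial_l\varphi=\int\varphi\,b_{kl},\qquad b_{kl}=\frac{P_{il}}{\det P}\,\tilde g_{ik}-a_k\,(C_i)_m\,\partial_m\!\Big(\frac{P_{il}}{\det P}\Big).$$
Hence $\partial_la_k=-b_{kl}\in L^{6/5}(\Omega')$, and $|b|\le C|\nabla P|\,|a|$. This is (10).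

**Step 5 (to propagate the zeros of $a$ through $\Omega'$).** For $s>0$ let $h_s=\frac12\log(1+|a|^2/s^2)$. The function $y\mapsto\frac12\log(1+|y|^2/s^2)$ is $C^1$, vanishes at $0$, and has the bounded gradient $y/(s^2+|y|^2)$. So $h_s\in W^{1,1}(\Omega')$ and by (10)
$$|\nabla h_s|\le\frac{|a|\,|\nabla a|}{s^2+|a|^2}\le G\qquad\text{for every }s>0. \tag{12}$$
Let $Z$ be the open set of points having a neighborhood on which $a=0$ a.e. Then $Z\supset Q\setminus\overline\Omega\ne\emptyset$. Let $x\in\overline Z\cap\Omega'$, take a ball $B\Subset\Omega'$ centered at $x$ and a ball $B'\subset B\cap Z$. Each $h_s$ vanishes on $B'$. With $\bar h$ the mean of $h_s$ over $B$, Poincaré's inequality gives $|B'|\,|\bar h|\le\int_B|h_s-\bar h|\le C_B\int_B|\nabla h_s|$, hence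
$$\int_Bh_s\le\int_B|h_s-\bar h|+|B|\,|\bar h|\le C_B\Big(1+\frac{|B|}{|B'|}\Big)\int_BG .$$
The right side is finite and does not depend on $s$. As $s\downarrow0$, $h_s\uparrow\infty$ on $\{a\ne0\}$, so by monotone convergence $a=0$ a.e. in $B$, that is, $x\in Z$. So $Z$ is open, nonempty and relatively closed in the connected set $\Omega'$, and $Z=\Omega'$.

Thus $a=0$, $\nabla u=AP=0$, and $u$ is constant on $\Omega'$. As $u=0$ on $Q\setminus\overline\Omega$, we get $u=0$, contradicting $\|u\|_{H^1}=1$. Theorem 2(a) is proved. $\blacksquare$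

## 7. Rotation fields: the curl controls the full gradient

For $SO(3)$-valued $P$ the hypothesis on $\operatorname{Curl}P$ is as strong as one on $\nabla P$.

**Lemma.** Let $P\in SO(3)$ a.e. and $\operatorname{Curl}P\in L^p(\Omega)$, $1<p<\infty$. Then $\nabla P\in L^p(\Omega)$ and $|\nabla P|\le C|\operatorname{Curl}P|$ a.e., with an absolute constant $C$.

The pointwise inequality for smooth $P$ is due to Neff–Münch, ESAIM COCV 14 (2008); here is a full proof.

**Step 1 (to control the divergence of the rows).** On $\Omega_0\Subset\Omega$ let $P^\epsilon$ be mollifications of $P$. They are bounded, converge a.e. along a subsequence, and $\operatorname{Curl}P^\epsilon\to\operatorname{Curl}P$ in $L^p(\Omega_0)$. For smooth fields,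
$$\operatorname{div}(P_2^\epsilon\times P_3^\epsilon)=P_3^\epsilon\cdot\operatorname{curl}P_2^\epsilon-P_2^\epsilon\cdot\operatorname{curl}P_3^\epsilon .$$
On the left, $P_2^\epsilon\times P_3^\epsilon\to P_2\times P_3=P_1$ in $L^1(\Omega_0)$ by bounded convergence, where $P_2\times P_3=P_1$ because $P\in SO(3)$. On the right, write
$$P_3^\epsilon\cdot\operatorname{curl}P_2^\epsilon=P_3^\epsilon\cdot(\operatorname{curl}P_2^\epsilon-\operatorname{curl}P_2)+P_3^\epsilon\cdot\operatorname{curl}P_2 .$$
The first term tends to $0$ in $L^p(\Omega_0)$, the second converges in $L^1(\Omega_0)$ by dominated convergence, and the other product is treated alike. In the limit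
$$\operatorname{div}P_1=P_3\cdot\operatorname{curl}P_2-P_2\cdot\operatorname{curl}P_3\in L^p(\Omega).$$
The other rows follow cyclically from $P_2=P_3\times P_1$ and $P_3=P_1\times P_2$.

**Step 2 (to obtain $P\in W^{1,p}_{\rm loc}$).** In $\mathcal D'(\Omega)$,
$$-\Delta P_i=\operatorname{curl}\operatorname{curl}P_i-\nabla\operatorname{div}P_i .$$
Extend $F=\operatorname{curl}P_i$ and $g=\operatorname{div}P_i$ by zero to $\mathbb R^3$ and let $N(x)=1/(4\pi|x|)$, so $-\Delta N$ is the Dirac mass at $0$. By the Calderón–Zygmund theorem $N*F$ and $N*g$ have second derivatives in $L^p$, so $W=\operatorname{curl}(N*F)-\nabla(N*g)$ is in $W^{1,p}_{\rm loc}$. In $\Omega$ we have $-\Delta W=\operatorname{curl}\operatorname{curl}P_i-\nabla\operatorname{div}P_i=-\Delta P_i$. By Weyl's lemma $P_i-W$ is smooth in $\Omega$. So $P\in W^{1,p}_{\rm loc}(\Omega)$.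

**Step 3 (to prove the pointwise bound by linear algebra).** Put $c_{kml}=P_{jm}\,\partial_kP_{jl}$. For fixed $k$ this is the matrix $P^\top\partial_kP$, so $|c|=|\nabla P|$. Differentiating $P_{jm}P_{jl}=\delta_{ml}$ gives $c_{kml}=-c_{klm}$ a.e. Put
$$t_{mkl}=c_{kml}-c_{lmk}=P_{jm}(\partial_kP_{jl}-\partial_lP_{jk}) .$$
Since $P^\top$ is orthogonal, $|t|^2=\sum_{j,k,l}(\partial_kP_{jl}-\partial_lP_{jk})^2=2|\operatorname{Curl}P|^2$; each component of a row's curl is counted twice.

The linear map $c\mapsto t$, on tensors skew in the last two indices, is injective. If $t=0$, then $c$ is also symmetric under exchange of the first and third index, and alternating the two rules,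
$$c_{kml}=c_{lmk}=-c_{lkm}=-c_{mkl}=c_{mlk}=c_{klm}=-c_{kml},$$
so $c=0$. An injective linear map between finite-dimensional spaces satisfies $|c|\le C|t|$. Hence $|\nabla P|\le C|\operatorname{Curl}P|$ a.e., and so $\nabla P\in L^p(\Omega)$. $\square$

Theorem 2(b) follows. If $p\ge3$, including $p=\infty$, then $\operatorname{Curl}P\in L^3(\Omega)$ because $\Omega$ is bounded. The Lemma with exponent $3$ gives $\nabla P\in L^3(\Omega)$, and Theorem 2(a) applies. $\blacksquare$

## 8. A conformal map to a torus, and the counterexample in $SO(3)$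

The matrix of Theorem 1 is not a rotation, since $|P_1|^2=1-\frac34\omega_2^2$. What does $\nabla u=AP$ with $P\in SO(3)$ demand? If $A=[a]_\times$, where $[a]_\times y=a\times y$, then $\nabla u\,(\nabla u)^\top=AA^\top$, which is $|a|^2$ times the projection onto $a^\perp$. So where $a\neq0$, $\nabla u$ has rank two and is conformal off its kernel. Such maps are easy to write down when $u$ depends on two variables only. In cylindrical coordinates $x=re_r+x_3e_3$, with frame $e_r,e_\theta,e_3$ and $r$ now the distance to the axis, let $u=w(r,\theta)$ be independent of $x_3$. The planar measure is $r\,dr\,d\theta$, so equal energy per dyadic shell now means $|\nabla w|\sim1/r$, and bounded truncation cost means $w$ bounded.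

Two first choices fail. A plane-valued holomorphic $w(z)$ with $|w'|=1/|z|$ has $zw'$ of constant modulus, hence $w'=c/z$ with $c\ne0$, and this has no single-valued primitive around $0$. The cylinder map $w=(\cos\theta,\sin\theta,\ln r)$ is single-valued and conformal, $\nabla w=\frac1r(e_\theta\otimes e_\theta+e_3\otimes e_r)$, but $|w|^2=1+\ln^2r$ is unbounded. Cutting off near $r=\delta$, the bound for the cost is of order $\ln^2\delta$, while the energy is only of order $\ln(1/\delta)$. The remedy is to close the cylinder up: map to a torus, winding around it infinitely often as $r\to0$.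

**Step 1 (to build the torus map and its rotation field).** Let $t:\mathbb R\to\mathbb R$ solve $t'=2+\cos t$, $t(0)=0$, a global smooth solution because the right side is smooth and bounded. For $r>0$ write $t=t(\ln r)$, $\varrho=2+\cos t\in[1,3]$, and
$$w=\varrho\,e_r+\sin t\,e_3,\qquad\tau=-\sin t\,e_r+\cos t\,e_3,\qquad N=e_\theta\times\tau=\cos t\,e_r+\sin t\,e_3 .$$
Here $w$ runs over a torus of revolution, $\tau$ is tangent to its meridian, and $N$ is normal. The differential equation makes the map conformal: $\partial_rw=\frac{t'}r\,\tau=\frac\varrho r\,\tau$, $\frac1r\partial_\theta w=\frac\varrho r\,e_\theta$, $\partial_3w=0$, so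
$$\nabla w=\frac\varrho r\,(\tau\otimes e_r+e_\theta\otimes e_\theta),\qquad|w|^2=\varrho^2+\sin^2t=5+4\cos t\le9 . \tag{13}$$
Put
$$\hat P=e_\theta\otimes e_r-\tau\otimes e_\theta-N\otimes e_3 .$$
It maps the positively oriented orthonormal frame $(e_r,e_\theta,e_3)$ to $(e_\theta,-\tau,-N)$, which is orthonormal and positively oriented because $e_\theta\times(-\tau)=-N$. So $\hat P\in SO(3)$. The frame $(e_\theta,\tau,N)$ is right-handed, so $N\times e_\theta=\tau$ and $N\times(-\tau)=e_\theta$. Hence $[N]_\times\hat P=\tau\otimes e_r+e_\theta\otimes e_\theta$, and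
$$\nabla w\,\hat P^{-1}=\frac\varrho r\,[N]_\times\quad\text{is skew}. \tag{14}$$

**Step 2 (to write $\hat P$ so that it can be deformed to $I$ inside $SO(3)$).** $\hat P$ is singular along the axis, and we want to switch it off there. Let $R_\theta$ be the rotation $e_1\mapsto e_r$, $e_2\mapsto e_\theta$, $e_3\mapsto e_3$. Let $K(\beta)$ be the rotation $e_1\mapsto\cos\beta\,e_1+\sin\beta\,e_3$, $e_2\mapsto e_2$, $e_3\mapsto-\sin\beta\,e_1+\cos\beta\,e_3$. Let $M_*\in SO(3)$ be $e_1\mapsto e_2$, $e_2\mapsto-e_3$, $e_3\mapsto-e_1$; this is a rotation, as $e_2\times(-e_3)=-e_1$. Write $M_*=\exp Z$ with $Z\in\mathfrak{so}(3)$. Then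
$$\hat P=R_\theta\,K(t)\,M_*\,R_\theta^\top .$$
Following the frame vectors through the four factors,
$$e_r\mapsto e_1\mapsto e_2\mapsto e_2\mapsto e_\theta,$$
$$e_\theta\mapsto e_2\mapsto-e_3\mapsto\sin t\,e_1-\cos t\,e_3\mapsto-\tau,$$
$$e_3\mapsto e_3\mapsto-e_1\mapsto-\cos t\,e_1-\sin t\,e_3\mapsto-N .$$

**Step 3 (to truncate $w$ and $\hat P$).** Let $\eta$ be as in Section 4, $0<\delta<\frac1{16}$, $\eta_\delta(r)=\eta(r/\delta)(1-\eta(4r))$. Let $\chi\in C_c^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=1$ on $[-\frac14,\frac14]$, $\operatorname{supp}\chi\subset[-\frac12,\frac12]$. Put $w_\delta=\eta_\delta(r)\chi(x_3)w$, which is smooth and supported in $\{\delta\le r\le\frac12,\ |x_3|\le\frac12\}$. Choose $\kappa\in C_c^\infty((\frac\delta2,0.6)\times(-0.6,0.6))$ in the variables $(r,x_3)$ with $\kappa=1$ on $[\delta,\frac12]\times[-\frac12,\frac12]$, and set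
$$P_\delta=R_\theta\,K\big(\kappa\,t(\ln r)\big)\exp(\kappa Z)\,R_\theta^\top\in SO(3).$$
Where $\kappa=0$, $P_\delta=R_\theta R_\theta^\top=I$; in particular near the axis, so $P_\delta$ is smooth on $\mathbb R^3$. As $0.6^2+0.6^2<1$, $P_\delta=I$ off a compact subset of $B_1(0)$. Where $\kappa=1$, $P_\delta=\hat P$; in particular on $\operatorname{supp}w_\delta$.

With $\psi=\eta_\delta\chi$ we have $\nabla w_\delta=\psi\nabla w+w\otimes\nabla\psi$, and by (14) the first term contributes nothing to the symmetric part. As in Section 4, $|\eta_\delta'|\le C_0/r$ on $[\delta,2\delta]\cup[\frac14,\frac12]$ and $\eta_\delta'=0$ elsewhere. Since $P_\delta$ is orthogonal, (13) gives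
$$\|\operatorname{sym}(\nabla w_\delta P_\delta^{-1})\|^2\le10\int|\nabla\psi|^2\le10\Big(\int_{[\delta,2\delta]\cup[\frac14,\frac12]}\frac{C_0^2}{r^2}\,2\pi r\,dr+\frac\pi4\sup|\chi'|^2\Big)=:C_1 , \tag{15}$$
where we used that the $x_3$-interval has length $1$ and that the cylinder $\{r\le\frac12,|x_3|\le\frac12\}$ has volume $\frac\pi4$. The $r$-integral equals $4\pi C_0^2\log2$, so $C_1$ does not depend on $\delta$. On $\{2\delta\le r\le\frac14,\ |x_3|\le\frac14\}$ we have $\psi=1$ and $|\nabla w|^2=2\varrho^2/r^2\ge2/r^2$, so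
$$\|\nabla w_\delta\|^2\ge\int_{-1/4}^{1/4}\int_{2\delta}^{1/4}\frac2{r^2}\,2\pi r\,dr\,dx_3=2\pi\log\frac1{8\delta} . \tag{16}$$

**Step 4 (to pack shrunken copies so that $\nabla P\in L^p$ for all $p<3$).** The size of $\nabla P_\delta$ is not under control as $\delta\to0$, but shrinking a copy to radius $\varrho_0$ multiplies $\int|\nabla P_\delta|^p$ by $\varrho_0^{3-p}$, which can be made as small as we like when $p<3$. Let $\overline{B_R(x_0)}\subset\Omega$, $R\le1$, and for $n\ge1$ set
$$\delta_n=2^{-n-4},\quad K_n=\max\{1,\sup|\nabla P_{\delta_n}|\},\quad x_n=x_0+R\,2^{-n}e_1,\quad r_n=\min\{R\,2^{-n-3},K_n^{-n}\}.$$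
Points of $B_{r_n}(x_n)$ have distance to $x_0$ between $\frac78R2^{-n}$ and $\frac98R2^{-n}$. As $\frac98\cdot2^{-n-1}<\frac78\cdot2^{-n}$ and $\frac9{16}<1$, these balls are disjoint and contained in $B_R(x_0)$. Let $P(x)=P_{\delta_n}((x-x_n)/r_n)$ on $B_{r_n}(x_n)$ and $P=I$ elsewhere. Then $P\in SO(3)$ everywhere. It is smooth on $\overline\Omega\setminus\{x_0\}$, since each piece equals $I$ near the boundary of its ball and only finitely many balls meet any set at positive distance from $x_0$. For $1\le p<3$, scaling gives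
$$\int_\Omega|\nabla P|^p\le\tfrac{4\pi}3\sum_nr_n^{3-p}K_n^p\le\tfrac{4\pi}3\sum_n(R\,2^{-n-3})^{\frac{3-p}2}\,K_n^{\,p-\frac{n(3-p)}2}<\infty ,$$
where one half of the power $r_n^{3-p}$ was bounded by $R2^{-n-3}$ and the other half by $K_n^{-n}$. The sum is finite because $K_n\ge1$ and the last exponent is $\le0$ for large $n$. Here $\nabla P$ is the classical gradient off $x_0$. By the point removal fact of Section 4, applied at $x_0$ to the bounded field $P$, it is the distributional gradient, so $P\in W^{1,p}(\Omega)$ for all $p<3$.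

**Step 5 (to see the lower bound fail).** Let $u_n(x)=w_{\delta_n}((x-x_n)/r_n)\in C_c^\infty(\Omega;\mathbb R^3)$, supported in $B_{r_n}(x_n)$. Both $\|u_n\|_P^2$ and $\|\nabla u_n\|^2$ are $r_n$ times the corresponding quantities for $w_{\delta_n}$ and $P_{\delta_n}$, so by (15) and (16)
$$\frac{\|u_n\|_P^2}{\|\nabla u_n\|^2}=\frac{\|\operatorname{sym}(\nabla w_{\delta_n}P_{\delta_n}^{-1})\|^2}{\|\nabla w_{\delta_n}\|^2}\le\frac{C_1}{2\pi\log(1/(8\delta_n))}\longrightarrow0 .$$
Hence no constant $c>0$ satisfies $c\|u\|_{H^1}\le\|u\|_P$ on $\mathring C^\infty(\Omega,\Gamma;\mathbb R^3)$, whatever $\Gamma$ is. Theorem 3 is proved. $\blacksquare$
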